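# Averages of multiplicative functions along binary forms: convergence in degree two, oscillation in degree three

## 1. The theorems

Here $\mathbb N=\{1,2,3,\dots\}$, the letter $p$ always denotes a prime, and $f\colon\mathbb N\to\mathbb C$ is completely multiplicative if $f(1)=1$ and $f(mn)=f(m)f(n)$ for all $m,n\in\mathbb N$.

**Theorem 1.** Let $P\in\mathbb Z[x,y]$ be homogeneous of degree $D\ge 1$ with $P(m,n)\in\mathbb N$ for all $m,n\in\mathbb N$. Write
$$P=c\prod_i P_i^{e_i},$$
with $c\in\mathbb Z\setminus\{0\}$ and the $P_i\in\mathbb Z[x,y]$ primitive, irreducible over $\mathbb Q$, homogeneous and pairwise non-proportional. Put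
$$B_N=\{1,\dots,N\}^2,\qquad \mathbb E_N(f)=\frac1{N^2}\sum_{v\in B_N}f(P(v)).\tag{1}$$
Suppose that $P$ has an irreducible factor $Q=P_i$ of degree $d\ge 3$, and let $0<\varepsilon\le 1$. Then there is a completely multiplicative $f$ with $\sum_p|1-f(p)|/p<\infty$ and
$$\limsup_{N\to\infty}|\mathbb E_N(f)|\ge 1-\varepsilon,\qquad \liminf_{N\to\infty}|\mathbb E_N(f)|\le\frac2d\le\frac23,$$
and $f$ can be chosen

* (a) with values in $\{0,1\}$;
* (b) with values in the unit circle;
* (c) if $d\in\{3,4\}$ and $e_i$ is odd, with values in $\{-1,1\}$.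

With $\varepsilon<1/3$, neither $\mathbb E_N(f)$ nor $|\mathbb E_N(f)|$ converges.

The degree $3$ is the exact threshold for this phenomenon, as the next two statements say. The notation is that of Theorem 1; $\mathbb Z_p$ is the ring of $p$-adic integers, $dx$ is the Haar probability measure on $\mathbb Z_p^2$, and $\operatorname{ord}_p$ is the exponent of $p$.

**Theorem 2.** Suppose that all irreducible factors of $P$ have degree at most $2$. Let $f$ be completely multiplicative with $|f|\le 1$, and let $\chi$ be a Dirichlet character mod $q$ and $t\in\mathbb R$ with $\sum_p|f(p)-\chi(p)p^{it}|/p<\infty$. Then $N^{-iDt}\,\mathbb E_N(f)$ converges. Hence $|\mathbb E_N(f)|$ converges, and $\mathbb E_N(f)$ converges if $t=0$. If $\chi=1$ and $t=0$, the limit is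
$$\prod_p\int_{\mathbb Z_p^2}f(p)^{\operatorname{ord}_p(P(x))}\,dx,$$
understood as $\lim_{z\to\infty}\prod_{p\le z}$, with $0^0=1$.

**Corollary 3.** For $P$ as in Theorem 1 the following are equivalent:

1. $P$ has no irreducible factor of degree $\ge 3$;
2. $\mathbb E_N(f)$ converges for every real completely multiplicative $f$ with $|f|\le1$ and $\sum_p|1-f(p)|/p<\infty$;
3. $|\mathbb E_N(f)|$ converges for every complex such $f$.

## 2. Two questions about averages, and what the theorems say to them

The theorems respond to two questions taken from Nikos Frantzikinakis, Bernard Host, "Asymptotics for multilinear averages of multiplicative functions", arXiv:1502.02646 (2015). Let $P$ be a form with values in $\mathbb N$ on $\mathbb N^2$. If $f$ is a real valued bounded completely multiplicative function, must the averages $\mathbb E_N(f)$ converge? If $f$ is complex valued and bounded, must $|\mathbb E_N(f)|$ converge?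

Both answers are no. Take $P=x^3+2y^3$. It is positive on $\mathbb N^2$ and irreducible, by Eisenstein at $2$ applied to $x^3+2$. So Theorem 1 applies with $Q=P$, $d=D=3$, $e_i=1$, and all three versions (a), (b), (c) are available. The averages in (a) are nonnegative reals, so one function settles both questions.

Some comments on the hypotheses. A bounded completely multiplicative $f$ has $|f|\le1$, because if $|f(n)|>1$ then $|f(n^k)|=|f(n)|^k$ is unbounded. The factorization of $P$ exists by Gauss's lemma, and no $P_i$ vanishes on $\mathbb N^2$, because $P$ does not.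

The question about complex $f$ concerns the modulus for a good reason. Take $P=x$ and $f(n)=n^{it}$ with $t\ne0$. Then
$$\mathbb E_N(f)=\frac1N\sum_{m\le N}m^{it}=N^{it}\cdot\frac1N\sum_{m\le N}\Big(\frac mN\Big)^{it},$$
and the last average is a Riemann sum tending to $\int_0^1x^{it}dx=1/(1+it)$. The factor $N^{it}$ has no limit, since $\log N\to\infty$ with increments tending to $0$; so $\mathbb E_N(f)$ rotates for ever while its modulus converges.

**Definition.** We say that $f$ pretends to be $1$ if $|f|\le 1$ and $\sum_p|1-f(p)|/p<\infty$.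

If $f(p)=0$ for $p$ in a set $A$ of primes and $f(p)=1$ otherwise, then $f$ pretends to be $1$ exactly when $\sum_{p\in A}1/p<\infty$. The function with $f(p)=-1$ for all $p$ does not pretend to be $1$, since $\sum_p2/p=\infty$. In Theorem 1 the function is thus very close to $1$, and still its averages oscillate between values near $1$ (at least $1-\varepsilon$) and values at most about $2/d$.

For $P=x$ and $f$ pretending to be $1$, Theorem 2 gives the limit of $\frac1N\sum_{m\le N}f(m)$: the set $\operatorname{ord}_p(x_1)=k$ has measure $p^{-k}(1-1/p)$, so the limit is $\prod_p(1-\frac1p)(1-\frac{f(p)}p)^{-1}$. For $P=xy$ the average is the square of the one for $x$.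

These notes say nothing about a function $f$ for which no pair $(\chi,t)$ as in Theorem 2 exists, when all factors of $P$ have degree at most $2$.

## 3. Altering the constant function at finitely many primes

We start with the easiest functions. Let $P=x^3+2y^3$. If $f(2)=0$ and $f(p)=1$ for all other $p$, then $f(P(m,n))=1$ exactly when $m^3+2n^3$ is odd, that is, when $m$ is odd; the averages tend to $1/2$. If instead only $f(3)=0$, then $x^3+2y^3\equiv x-y\pmod 3$ on integers, so the averages tend to $1-\frac13=\frac23$. In both cases the reason is periodicity. We now prove this in general, since the proof of Theorem 2 uses it. Two preliminary facts about small values of forms are needed there and again later.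

Recall that a residue class mod $p^k$ in $\mathbb Z_p^2$ has Haar measure $p^{-2k}$. So if $G$ is a form with integer coefficients, the set $\{v\in\mathbb N^2:p^k\mid G(v)\}$, which is periodic mod $p^k$, has a density, equal to the measure of $\{x\in\mathbb Z_p^2:p^k\mid G(x)\}$. (Densities are always limits of proportions in $B_N$.)

**Lemma 4.** Let $G\in\mathbb Z[x,y]$ be a nonzero form of degree $d\ge1$.

* (i) For each $p$, the density of $\{v:p^{a+1}\mid G(v)\}$ tends to $0$ as $a\to\infty$.
* (ii) The zero set of $G$ in $[0,1]^2$ has area $0$, and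
$$\lim_{\kappa\to0}\ \limsup_{N\to\infty}N^{-2}\#\{v\in B_N:|G(v)|<\kappa N^d\}=0.$$

*Proof.* Write $G(x,y)=\sum_ig_ix^{d-i}y^i$. If $y_0\neq0$ in $\mathbb Z_p$ or in $\mathbb R$, then $G(x,y_0)$ has coefficients $g_iy_0^i$, not all zero, so it has finitely many roots $x$. By Fubini the zero set of $G$ is null in $\mathbb Z_p^2$ and in $[0,1]^2$.

(i) The sets $\{x\in\mathbb Z_p^2:p^{a+1}\mid G(x)\}$ decrease to the zero set of $G$ as $a\to\infty$, so their measures tend to $0$.

(ii) We have $G(v)=N^dG(v/N)$. Attach to $v\in B_N$ the cell of side $1/N$ in $[0,1]^2$ with upper right corner $v/N$. If $|G(v/N)|<\kappa$ and $N$ is large, uniform continuity gives $|G|\le2\kappa$ on the whole cell. Hence the limsup is at most the area of $\{x\in[0,1]^2:|G(x)|\le2\kappa\}$, and these sets decrease to the zero set as $\kappa\to0$. $\square$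

**Lemma 5.** Let $P$ be as in Theorem 1, with no condition on the degrees of its factors. Let $\chi$ be a character mod $q$, $t\in\mathbb R$, and $z\ge q$ an integer. Let $F$ be completely multiplicative with $|F|\le1$ and $F(p)=\chi(p)p^{it}$ for all $p>z$. Then $N^{-iDt}\,\mathbb E_N(F)$ converges. If $\chi=1$ and $t=0$, the limit is $\prod_{p\le z}\int_{\mathbb Z_p^2}F(p)^{\operatorname{ord}_p(P(x))}dx$.

*Proof.*

**Step 1.** We separate a periodic part from a smooth part. For $v\in\mathbb N^2$ write $P(v)=P'(v)\prod_{p\le z}p^{\operatorname{ord}_p(P(v))}$, so that $P'(v)$ has only prime factors $>z$. Then $F(P(v))=h(v)P(v)^{it}$ with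
$$h(v)=\chi(P'(v))\prod_{p\le z}\big(F(p)p^{-it}\big)^{\operatorname{ord}_p(P(v))},\qquad|h|\le1.$$

**Step 2.** We make $h$ exactly periodic at a small cost. For $a\in\mathbb N$ let $h_a(v)=h(v)$ if $\operatorname{ord}_p(P(v))\le a$ for all $p\le z$, and $h_a(v)=0$ otherwise. Put $W=q\prod_{p\le z}p^{a+1}$. The residue of $P(v)$ mod $W$ determines whether $\operatorname{ord}_p(P(v))\le a$ for all $p\le z$ and, if so, all these exponents. In that case it also determines $P'(v)$ modulo $W/\prod_{p\le z}p^{\operatorname{ord}_p(P(v))}$, which is a multiple of $q$. So $h_a(v)$ depends only on $v$ mod $W$. By Lemma 4(i) the upper density $\delta_a$ of $\{h\ne h_a\}$ satisfies $\delta_a\to0$ as $a\to\infty$.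

**Step 3.** We average the product. By homogeneity $P>0$ at points with positive rational coordinates, so $P\ge0$ on $[0,1]^2$ by continuity. Let $\varphi=P^{it}$ on $\{x\in[0,1]^2:P(x)>0\}$ and $\varphi=0$ elsewhere on $[0,1]^2$. Then $P(v)^{it}=N^{iDt}\varphi(v/N)$ for $v\in B_N$. The function $\varphi$ is bounded, and continuous off $\{P=0\}$, which is null by Lemma 4(ii); so $\varphi$ is Riemann integrable. For each class $b$ mod $W$ the points $v/N$ with $v\equiv b$ form a grid of mesh $W/N$, so $N^{-2}\sum_{v\in B_N,\,v\equiv b}\varphi(v/N)\to W^{-2}\int\varphi$. Summing over $b$,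
$$N^{-2-iDt}\sum_{v\in B_N}h_a(v)P(v)^{it}\ \longrightarrow\ \Big(W^{-2}\sum_{b\bmod W}h_a(b)\Big)\int_{[0,1]^2}\varphi .$$

**Step 4.** We let $a\to\infty$. Since $|h-h_a|\le1$, the quantity $N^{-iDt}\mathbb E_N(F)$ differs from the left side above by at most $\delta_a+o(1)$ as $N\to\infty$. So the oscillation of $N^{-iDt}\mathbb E_N(F)$ as $N\to\infty$ is at most $2\delta_a$ for every $a$. Hence it converges, and the limit is the limit of the right side as $a\to\infty$. If $\chi=1$ and $t=0$, then $\int\varphi=1$, and by the Chinese remainder theorem the bracket is the product over $p\le z$ of the integrals of $F(p)^{\operatorname{ord}_p(P(x))}$ over $\{\operatorname{ord}_p(P(x))\le a\}$. As $a\to\infty$ it tends to the stated product. $\square$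

## 4. The union bound, and the primes between $N^2$ and $N^3$

Let now $f$ pretend to be $1$, with infinitely many altered primes. The natural plan is to let $f_z$ agree with $f$ at primes $p\le z$ and equal $1$ at primes $p>z$, to apply Lemma 5 to $f_z$, and to show that the difference is small. Take $P=Q$ irreducible. If no square of a prime $p>z$ divides $Q(v)$, then
$$|f(Q(v))-f_z(Q(v))|\le\sum_{p>z,\ p\mid Q(v)}|1-f(p)|,$$
so on averaging we must control
$$\sum_{p>z}|1-f(p)|\cdot\frac{\#\{v\in B_N:p\mid Q(v)\}}{N^2}.$$
If the proportion were $O(1/p)$ uniformly in $p$, this would be at most a constant times the tail of a convergent series, and we would be done.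

For $p\le N$ the proportion is indeed $O(1/p)$: for each value of one coordinate the other lies in boundedly many classes mod $p$. For $p$ between $N$ and $KN^2$ it can be too large for individual primes, but we shall see that the excess is harmless after summation. For $p>KN^2$ the bound must fail whenever $p$ divides some value: a single $v$ already contributes the proportion $1/N^2>K/p$.

If $\deg Q=2$ this is no obstacle. Then $|Q(v)|\le CN^2$ on $B_N$, and no prime beyond $CN^2$ divides a value. This is how Theorem 2 will go.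

If $\deg Q\ge3$, the primes beyond $KN^2$ do occur, and the failure can be exploited. Given $N$, let $A$ be the set of primes $p>KN^2$ that divide some $Q(v)$ with $v\in B_N$. Each value has a bounded number of such prime factors, at most $d$ say, so $|A|\le dN^2$ and
$$\sum_{p\in A}\frac1p\le\frac{dN^2}{KN^2}=\frac dK .$$
By choosing $K$ large this is as small as we like, so setting $f=0$ on $A$ hardly changes $f$ in the sense of pretending. But at scale $N$ it kills every $v$ for which $Q(v)$ has a prime factor beyond $KN^2$.

Here is a toy case. For $Q=x^3+2y^3$ and $N=3$ the values at $(1,1),(1,2),(1,3),(2,1),\dots,(3,3)$ are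
$$3,\quad 17,\quad 55=5\cdot11,\quad 10,\quad 24,\quad 62=2\cdot31,\quad 29,\quad 43,\quad 81 .$$
The primes exceeding $N^2=9$ are $A=\{11,17,29,31,43\}$, and five of the nine values are divisible by one of them. If $f=0$ on $A$ and $f=1$ at all other primes, then $\mathbb E_3(f)=4/9$. On the other hand, Lemma 5 gives $\lim\mathbb E_N(f)=\prod_{p\in A}(1-\delta_p)$, where $\delta_p$ is the density of $\{p\mid Q(v)\}$. For $p=11,17,29$, which are $2$ mod $3$, cubing is a bijection mod $p$, so $Q(v)\equiv0$ is one line mod $p$ and $\delta_p=1/p$. For $p=31$ and $43$ there are three lines (both primes are $1$ mod $3$, and they divide the values $62$ and $43$ above at points not divisible by $p$), so $\delta_p=(3(p-1)+1)/p^2$. The product is about $0.697$, well above $4/9$. The averages dip at $N=3$ and recover later.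

To make the averages dip infinitely often by a fixed amount we need one fact: for each $K$, a positive proportion of $v\in B_N$ has a prime factor of $Q(v)$ beyond $KN^2$. There is a reason to believe it. For most $v$, $\log|Q(v)|$ is about $d\log N$. A prime $p$ divides $Q(v)$ for a proportion about $\rho(p)/p$ of the $v$, where $\rho(p)$ counts the zeros of $Q$ mod $p$ and is $1$ on average; so the primes up to $KN^2$ account, on average over $v$, for about
$$\sum_{p\le KN^2}\rho(p)\frac{\log p}p\approx\log(KN^2)\approx2\log N$$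
of the logarithm. Since $d>2$, the rest has to come from primes beyond $KN^2$. To prove this we need the count of $\{p\mid Q(v)\}$ for $N<p\le KN^2$, where the range of $v$ is shorter than $p$. This is a lattice point problem.

## 5. Lattice points in a square

**Lemma 6.** There is an absolute constant $C_0$ such that if $\Lambda\subset\mathbb Z^2$ is a subgroup of index $k$ with shortest nonzero vector of length $\lambda_1$, then
$$\#(\Lambda\cap B_N)\le\frac{N^2}k+C_0\Big(\frac N{\lambda_1}+1\Big).\tag{2}$$

*Proof.* Let $v_1$ be a shortest nonzero vector and complete it to a basis $v_1,v_2$ of $\Lambda$ with $|v_1\cdot v_2|\le|v_1|^2/2$ (subtract a multiple of $v_1$ from $v_2$). As $|v_2|\ge|v_1|$, the cosine of the angle between them is at most $1/2$ in absolute value, so the sine is at least $\sqrt3/2$ and $k\ge\frac{\sqrt3}2\lambda_1^2$.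

The points of $\Lambda$ lie on lines parallel to $v_1$ with spacing $h=k/\lambda_1$, and on each line they are spaced by $\lambda_1$. A line meeting $[0,N]^2$ in a chord of length $L_j$ contains at most $L_j/\lambda_1+1$ points of $\Lambda\cap B_N$. The projection of the square to the normal direction has length at most $\sqrt2N$, so at most $\sqrt2N/h+1$ lines meet the square.

The chord length, as a function of the offset of the line, is concave on its support, because the square is convex. So it increases and then decreases; its integral is $N^2$ and its maximum at most $\sqrt2N$. Compare each sample with the integral over the adjacent interval of length $h$ on the side of the peak. This works for all samples except possibly the two nearest the peak, one on each side. Hence $h\sum_jL_j\le N^2+2h\sqrt2N$. Altogether the count is at most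
$$\frac1{\lambda_1}\sum_jL_j+\frac{\sqrt2N}h+1\le\frac{N^2}k+\frac{2\sqrt2N}{\lambda_1}+\frac{\sqrt2N\lambda_1}k+1,$$
and $\lambda_1/k\le\frac2{\sqrt3\lambda_1}$. $\square$

For the rest of this section and the next, let $Q$ be a primitive form of degree $d\ge1$, irreducible over $\mathbb Q$ and nonvanishing on $\mathbb N^2$. If $d\ge2$, irreducibility implies that $Q$ has no nonzero rational zero at all. Fix $C=C_Q\ge1$ with $|Q(w)|\le C\max(|w_1|,|w_2|)^d$. Let $\rho(p)$ be the number of zeros of $Q$ in $\mathbb P^1(\mathbb F_p)$; as $Q$ is primitive, it is nonzero mod $p$ and $\rho(p)\le d$. Let $\operatorname{disc}Q$ be the discriminant of the form, with $\operatorname{disc}Q=1$ if $d=1$. It is a nonzero integer, and if $p\nmid\operatorname{disc}Q$ then $Q$ mod $p$ has no repeated linear factor over an algebraic closure of $\mathbb F_p$.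

For $Q=x^3+2y^3$ the discriminant is $-108$. Here $\rho(5)=1$, since cubing is a bijection mod $5$; $\rho(7)=0$, since the cubes mod $7$ are $0,\pm1$ and $-2$ is not among them; and $\rho(31)=3$, since $(-4)^3\equiv-2\pmod{31}$ and $3\mid30$. Modulo $3$ we have $Q\equiv(x-y)^3$, a repeated factor, and indeed $3\mid108$.

**Definition.** For each zero of $Q$ in $\mathbb P^1(\mathbb F_p)$ we form a lattice of index $p$: to a zero $(R:1)$ the lattice $\{(m,n)\in\mathbb Z^2:m\equiv Rn\pmod p\}$, and to $(1:0)$ the lattice $\{n\equiv0\pmod p\}$. The family of these $\rho(p)$ lattices is $\mathcal L_1(p)$.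

If $p\mid Q(v)$ and $p\nmid v$, then $v$ mod $p$ represents a zero, so $v$ lies in a lattice of $\mathcal L_1(p)$. If $p\mid v$, then $v$ lies in all of them. So if $\rho(p)\ge1$, the set $\{v:p\mid Q(v)\}$ is contained in the union of $\mathcal L_1(p)$. If $\rho(p)=0$, then $p\mid Q(v)$ forces $p\mid v$; this has at most $N^2/p^2$ solutions in $B_N$, and none if $p>N$.

**Definition.** Let $p\nmid\operatorname{disc}Q$. Each zero of $Q$ mod $p$ is simple, so it lifts uniquely mod $p^2$: if $(r:1)$ is a zero, $Q(r+ps,1)\equiv Q(r,1)+ps\,\partial_xQ(r,1)\pmod{p^2}$ with $\partial_xQ(r,1)\not\equiv0\pmod p$, so exactly one $R=r+ps$ mod $p^2$ satisfies $Q(R,1)\equiv0\pmod{p^2}$; for $(1:0)$ use $Q(1,y)$ in the same way. The resulting lattices $\{m\equiv Rn\pmod{p^2}\}$, respectively $\{n\equiv Rm\pmod{p^2}\}$, have index $p^2$. They form the family $\mathcal L_2(p)$, of at most $d$ lattices.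

If $p^2\mid Q(v)$ and $p\nmid v$, then $v$ lies in a lattice of $\mathcal L_2(p)$. Indeed, if $v=(m,n)$ represents $(r:1)$ mod $p$, then $p\nmid n$ and $m/n$ mod $p^2$ is a root of $Q(x,1)$ lifting $r$, so $m\equiv Rn\pmod{p^2}$; the case of $(1:0)$ is the same with $n/m$.

Two more facts. If $w$ is in any lattice of $\mathcal L_1(p)\cup\mathcal L_2(p)$, then $p\mid Q(w)$; for instance $Q(Rn,n)=n^dQ(R,1)$. And a lattice $\Lambda\in\mathcal L_j(p)$ satisfies
$$\#(\Lambda\cap B_N)\le N\Big(\frac N{p^j}+1\Big),\tag{3}$$
because one coordinate determines the class of the other mod $p^j$.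

**Lemma 7.** Let $T\ge|\operatorname{disc}Q|$ be an integer and $C'\ge1$. Then
$$\limsup_{N\to\infty}N^{-2}\#\{v\in B_N:\ p^2\mid Q(v)\text{ for some }T<p\le C'N\}\le\frac{d+1}T.$$

*Proof.* For $p>T$ we have $p\nmid\operatorname{disc}Q$. The $v$ with $p\mid v$ number at most $N^2/p^2$, and those with $p\nmid v$ lie in at most $d$ lattices of $\mathcal L_2(p)$. By (3) the count is at most
$$\sum_{T<p\le C'N}\Big(\frac{N^2}{p^2}+d\Big(\frac{N^2}{p^2}+N\Big)\Big)\le(d+1)\frac{N^2}T+dN\pi(C'N),$$
where we used $\sum_{n>T}n^{-2}\le1/T$. Since $\pi(x)=o(x)$, the claim follows. $\square$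

For $p>N$ the bound (3) is useless, as the term $N$ exceeds $N^2/p$. Lemma 6 has the error $N/\lambda_1+1$, which is bounded when $\lambda_1$ is comparable to $N$. But $\lambda_1$ may be small. For $Q=x^3+2y^3$ we have $Q(9,4)=857$, a prime. The lattice in $\mathcal L_1(857)$ through $(9,4)$ contains $(9,4),(18,8),(27,12)$, so it has at least three points in $B_{27}$ although $27^2/857<1$. Lattices with such a short vector are rare, because $p$ must divide the small number $Q(w)\ne0$. The next lemma makes this quantitative.

**Lemma 8.** Let $d\ge2$, $K\ge1$, $0<\eta\le1$, $j\in\{1,2\}$, $N\ge\max(2,|\operatorname{disc}Q|)$. For $N<p\le KN^2$ call $\Lambda\in\mathcal L_j(p)$ *good* if $\lambda_1(\Lambda)\ge\eta N$, and *bad* otherwise. Then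
$$\#(\Lambda\cap B_N)\le\frac{N^2}{p^j}+\frac{2C_0}\eta\quad(\Lambda\text{ good}),\qquad\#(\Lambda\cap B_N)\le\frac{N^2}{p^j}+\frac{2C_0N}{\lambda_1(\Lambda)}\quad(\Lambda\text{ bad}),\tag{4}$$
$$\sum_{N<p\le KN^2}\ \sum_{\Lambda\in\mathcal L_j(p)\text{ bad}}\frac N{\lambda_1(\Lambda)}\log p\ \le\ C''\eta N^2\log N,\tag{5}$$
with $C''$ depending only on $Q$. Consequently
$$\sum_{N<p\le KN^2}\ \sum_{\Lambda\in\mathcal L_j(p)\text{ bad}}\frac N{\lambda_1(\Lambda)}\ \le\ C''\eta N^2.\tag{6}$$

*Proof.* Since $p>N\ge|\operatorname{disc}Q|$, the family $\mathcal L_2(p)$ is defined. The bounds (4) are Lemma 6: in the good case $N/\lambda_1+1\le1/\eta+1\le2/\eta$, and in the bad case $N/\lambda_1>1/\eta\ge1$, so $N/\lambda_1+1\le2N/\lambda_1$.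

For (5), assign to each bad $\Lambda\in\mathcal L_j(p)$ one of its shortest nonzero vectors $w$. Then $0<|w|<\eta N$ and $p\mid Q(w)$, and $Q(w)\ne0$ because $d\ge2$. Given $(p,w)$ there are at most $d$ lattices in $\mathcal L_j(p)$. The primes dividing $Q(w)$ have $\sum\log p\le\log|Q(w)|$. So the left side of (5) is at most
$$d\sum_{0<|w|<\eta N}\frac N{|w|}\log|Q(w)| .$$
Here $\log|Q(w)|\le\log(CN^d)\le\big(d+\frac{\log C}{\log2}\big)\log N$. There are $8r$ integer vectors with $\max(|w_1|,|w_2|)=r$, and $|w|\ge r$ for them, so $\sum_{0<|w|<X}1/|w|\le8X$. This proves (5) with $C''=8d\big(d+\frac{\log C}{\log2}\big)$. As $\log p\ge\log N$ in the sum, (6) follows on dividing by $\log N$. $\square$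

## 6. Values with a prime factor beyond $KN^2$

We use the following textbook facts. Chebyshev: $\sum_{p\le x}\log p=O(x)$, and $\pi(x)=o(x)$. Dedekind: if $F=\mathbb Q(\alpha)$ with $\alpha$ an algebraic integer with minimal polynomial $h$, and $p\nmid\operatorname{disc}h$, then the primes of $F$ above $p$ correspond to the irreducible factors of $h$ mod $p$, with residue degree equal to the degree of the factor. Landau's prime ideal theorem: the number $\pi_F(x)$ of prime ideals of $F$ of norm at most $x$ satisfies $\pi_F(x)\sim x/\log x$.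

**Proposition 9.** Let $d\ge3$ and $K\ge1$. Then
$$\liminf_{N\to\infty}N^{-2}\#\{v\in B_N:\ Q(v)\text{ has a prime factor}>KN^2\}\ \ge\ 1-\frac2d .$$

*Proof.*

**Step 1.** We show that $\rho(p)$ is at most $1$ on average, in the form
$$\sum_{p\le x}\rho(p)\frac{\log p}p\le(1+o(1))\log x .\tag{7}$$
Let $a_0=Q(1,0)$, nonzero since $Q$ has no nonzero rational zero. Let $\theta$ be a root of $Q(x,1)$ and $F=\mathbb Q(\theta)$. The polynomial $h(x)=a_0^{d-1}Q(x/a_0,1)$ is monic with integer coefficients and irreducible, so it is the minimal polynomial of $a_0\theta$. Its roots are $a_0$ times those of $Q(x,1)$, so $\operatorname{disc}h=a_0^{(d-1)(d-2)}\operatorname{disc}Q$. Let $p\nmid a_0\operatorname{disc}Q$. Then $p\nmid\operatorname{disc}h$, and by Dedekind's theorem the primes of $F$ of degree one above $p$ correspond to the roots of $h$ in $\mathbb F_p$. These correspond to the roots of $Q(x,1)$ in $\mathbb F_p$ by $x\mapsto x/a_0$, and $(1:0)$ is not a zero of $Q$ mod $p$. So $\rho(p)$ is the number of degree-one primes above $p$, each of norm $p$. The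 finitely many other $p$ contribute $O(1)$, and the left side of (7) is at most
$$\sum_{\mathrm{Nm}\,\mathfrak p\le x}\frac{\log\mathrm{Nm}\,\mathfrak p}{\mathrm{Nm}\,\mathfrak p}+O(1)=\pi_F(x)\frac{\log x}x+\int_2^x\pi_F(u)\frac{\log u-1}{u^2}\,du+O(1)$$
by partial summation. By Landau's theorem the first term is $O(1)$ and the integrand is $(1+o(1))/u$, which gives (7).

**Step 2.** We bound the total logarithmic contribution of the primes up to $KN^2$:
$$\Sigma:=\sum_{v\in B_N}\ \sum_{p\le KN^2,\ p\mid Q(v)}\log p\ \le\ (2+o(1))N^2\log N .\tag{8}$$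
For $p\le N$ we have $\#\{v\in B_N:p\mid Q(v)\}\le\rho(p)(N^2/p+N)+N^2/p^2$, by (3) if $\rho(p)\ge1$ and by the remark on $p\mid v$ if $\rho(p)=0$. So these primes contribute at most
$$\sum_{p\le N}\log p\Big[\rho(p)\Big(\frac{N^2}p+N\Big)+\frac{N^2}{p^2}\Big]\le N^2\sum_{p\le N}\rho(p)\frac{\log p}p+O(N^2),$$
using $\rho(p)\le d$, Chebyshev's bound, and the convergence of $\sum\log p/p^2$.

For $N<p\le KN^2$ only primes with $\rho(p)\ge1$ matter, since $p\mid v$ is impossible in $B_N$. Fix $0<\eta\le1$. By Lemma 8 with $j=1$, for $N$ large these primes contribute at most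
$$N^2\sum_{N<p\le KN^2}\rho(p)\frac{\log p}p+\frac{2C_0d}\eta\sum_{p\le KN^2}\log p+2C_0C''\eta N^2\log N .$$
The middle term is $O_{\eta,K}(N^2)$ by Chebyshev. Adding the two ranges and using (7) with $x=KN^2$, where $\log x=(2+o(1))\log N$, we get $\Sigma\le N^2\log N\,(2+o(1)+2C_0C''\eta)$. Let $N\to\infty$ and then $\eta\to0$.

**Step 3.** We show that squares of primes in $(N,KN^2]$ are negligible:
$$\#\{v\in B_N:p^2\mid Q(v)\text{ for some }N<p\le KN^2\}=o(N^2).$$
Since $p>N$, we have $p\nmid v$, so $v$ lies in a lattice of $\mathcal L_2(p)$. By Lemma 8 with $j=2$, that is (4) and (6), the count is at most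
$$dN^2\sum_{p>N}\frac1{p^2}+\frac{2C_0d}\eta\pi(KN^2)+2C_0C''\eta N^2 .$$
The first term is at most $dN$, and $\pi(KN^2)=o(N^2)$. So the limsup after division by $N^2$ is at most $2C_0C''\eta$, and $\eta$ is arbitrary.

**Step 4.** We remove the $v$ for which $Q(v)$ is far from squarefree or too small. Let $\delta>0$. We choose an integer $T\ge|\operatorname{disc}Q|$, then $a\in\mathbb N$ and $\kappa>0$, such that the set $E_N$ of $v\in B_N$ satisfying at least one of

* $p^2\mid Q(v)$ for some $T<p\le KN^2$,
* $p^{a+1}\mid Q(v)$ for some $p\le T$,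
* $|Q(v)|<\kappa N^d$

has $\limsup_N|E_N|/N^2\le\delta$. For the first condition use Lemma 7 with $C'=1$ for $T<p\le N$, and Step 3 for $N<p\le KN^2$: its upper density is at most $(d+1)/T\le\delta/3$ if $T$ is large. With $T$ fixed, Lemma 4(i) gives an $a$ for which the second condition has density at most $\delta/3$, and Lemma 4(ii) gives a $\kappa$ for the third.

**Step 5.** We compare logarithms. Let $\sigma_N$ be the proportion in the proposition. Suppose $v\notin E_N$ and $Q(v)$ has no prime factor $>KN^2$. Then
$$\kappa N^d\le|Q(v)|\le\prod_{p\le T}p^a\prod_{p\le KN^2,\ p\mid Q(v)}p ,$$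
because primes $p\le T$ occur with exponent at most $a$ and the others with exponent at most $1$. So
$$\sum_{p\le KN^2,\ p\mid Q(v)}\log p\ge d\log N-O(1),$$
where the $O(1)$ depends on $T,a,\kappa$ but not on $N$ or $v$. There are at least $(1-\sigma_N-\delta-o(1))N^2$ such $v$. Summing over them and using (8),
$$(1-\sigma_N-\delta-o(1))\,N^2\,(d\log N-O(1))\le(2+o(1))N^2\log N .$$
Hence $\limsup_N(1-\sigma_N)\le\frac2d+\delta$. Let $\delta\to0$. $\square$

## 7. Two interlaced sequences of scales: proof of Theorem 1

At scales $N_k$ the average will be small, because of primes chosen as in Section 4. Between them, at scales $M_k$, it will have recovered, because only finitely many primes have yet been altered as far as $B_{M_k}$ can see.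

**Step 1.** We choose the scales. Let $Q=P_i$ have degree $d\ge3$, let $C=C_Q$, and put
$$K_k=\frac{2^{k+1}dDC}\varepsilon .$$
For each $P_j\ne Q$ the polynomials $Q(1,y)$ and $P_j(1,y)$ have no common factor of positive degree in $\mathbb Q[y]$, since such a factor would homogenize to a common factor of $Q$ and $P_j$. So there are $\alpha_j,\beta_j\in\mathbb Z[y]$ and a nonzero integer $r_j$ with $\alpha_j(y)Q(1,y)+\beta_j(y)P_j(1,y)=r_j$. Putting $y=n/m$ and multiplying by a high power of $m$, we find an $s$ such that, for all $m,n\in\mathbb N$,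
$$r_jm^s\ \text{ is an integer combination of }\ Q(m,n)\ \text{ and }\ P_j(m,n).\tag{9}$$

We choose $N_1<M_1<N_2<M_2<\cdots$ inductively. Write
$$S_k=\{v\in B_{N_k}:Q(v)\text{ has a prime factor}>K_kN_k^2\},$$
$$A_k=\{p>K_kN_k^2:\ p\mid Q(v)\text{ for some }v\in B_{N_k}\}.$$

* $N_k\ge k$ exceeds $C$, $|c|$ and all the $|r_j|$. If $k\ge2$, also $N_k>M_{k-1}$ and $N_k^2>\max_{B_{M_{k-1}}}P$. Finally $|S_k|\ge(1-\frac2d-\frac1k)N_k^2$. This is possible by Proposition 9 with $K=K_k$.
* $M_k>N_k$ is such that the proportion of $v\in B_{M_k}$ for which $P(v)$ is divisible by some $p\in A_1\cup\dots\cup A_k$ is at most $D\sum_{p\in A_1\cup\dots\cup A_k}\frac1p+\frac1k$.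

The choice of $M_k$ is possible because the set $A_1\cup\dots\cup A_k$ is finite ($Q$ does not vanish on $\mathbb N^2$) and each of its primes exceeds $N_1>|c|$, hence does not divide $c$. For such $p$ the form $P$ is nonzero mod $p$ (the $P_i$ are primitive), has at most $D$ zeros in $\mathbb P^1(\mathbb F_p)$, and the density of $\{p\mid P(v)\}$ is at most $(D(p-1)+1)/p^2\le D/p$.

**Step 2.** We check that the altered primes have small reciprocal sum. Suppose $Q(v)$, with $v\in B_{N_k}$, has $s$ distinct prime factors $>N_k^2$. Then $N_k^{2s}\le CN_k^d\le N_k^{d+1}$, so $s\le d$. Hence $|A_k|\le dN_k^2$ and $\sum_{p\in A_k}\frac1p\le\frac d{K_k}\le\frac\varepsilon{2^{k+1}D}$. With $A=\bigcup_kA_k$,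
$$\sum_{p\in A}\frac1p\le\frac\varepsilon{2D}.\tag{10}$$

**Step 3.** We check that later primes are invisible at earlier scales. If $j>k$, every $p\in A_j$ exceeds $N_j^2>\max_{B_{M_{j-1}}}P\ge\max_{B_{M_k}}P\ge\max_{B_{N_k}}P$. So $p$ divides no $P(v)$ with $v\in B_{M_k}$. Each $p\in A_k$ divides some $Q(v)$, hence some $P(v)\ge p$, with $v\in B_{N_k}$; therefore the $A_k$ are disjoint.

Now let $f(p)=1$ for $p\notin A$. On $A$ let $f$ take values in the closed unit disc, to be specified below. Whatever the values, $\sum_p|1-f(p)|/p\le2\sum_{p\in A}1/p<\infty$.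

**Step 4.** We show that the average recovers at scale $M_k$. For $v\in B_{M_k}$ we have $f(P(v))=1$ unless some $p\in A$ divides $P(v)$, and by Step 3 such a $p$ lies in $A_1\cup\dots\cup A_k$. By the choice of $M_k$ and (10),
$$|\mathbb E_{M_k}(f)-1|\le2\Big(\frac\varepsilon2+\frac1k\Big).$$
So $\limsup_N|\mathbb E_N(f)|\ge1-\varepsilon$ in all cases.

**Step 5.** We prove (a): the average dips at scale $N_k$ if $f$ vanishes on $A$. Put $f(p)=0$ for $p\in A$. If $v\in S_k$, then some $p\in A_k$ divides $Q(v)$ and hence $P(v)$, so $f(P(v))=0$. Thus $0\le\mathbb E_{N_k}(f)\le1-|S_k|/N_k^2\le\frac2d+\frac1k$.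

**Step 6.** We prove (b): with unimodular values, cancellation takes the place of vanishing. Suppose $f$ has been chosen on $A_1\cup\dots\cup A_{k-1}$. For $v\in B_{N_k}$ put $a_p(v)=\operatorname{ord}_p(P(v))$. By Step 3,
$$f(P(v))=u(v)\prod_{p\in A_k}f(p)^{a_p(v)},$$
where $|u(v)|=1$ and $u(v)$ is already determined. Let $f(p)=z_p$, for $p\in A_k$, be independent and uniform on the unit circle, and let $\mathbf E$ denote the expectation. Expanding the square, the pair $(v,v')$ contributes $u(v)\overline{u(v')}\prod_p\mathbf E\,z_p^{a_p(v)-a_p(v')}$, which is $0$ unless all the exponents vanish. So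
$$\mathbf E\Big|\sum_{v\in S_k}f(P(v))\Big|^2\le\#\{(v,v')\in S_k^2:\ a_p(v)=a_p(v')\text{ for all }p\in A_k\}.$$

We count the pairs. Given $v\in S_k$, fix $p\in A_k$ with $p\mid Q(v)$. Then $a_p(v)\ge1$, so $a_p(v')\ge1$ and $p\mid P(v')$. As $p>N_k$ we have $p\nmid v'$, and as $p\nmid c$ the form $P$ is nonzero mod $p$. So $v'$ lies in one of at most $D$ lattices of index $p$, one for each zero of $P$ in $\mathbb P^1(\mathbb F_p)$. Take two points $(m,n),(m',n')$ of $B_{N_k}$ in the same lattice. Their determinant $mn'-m'n$ is divisible by $p>N_k^2$. But it is a difference of two integers in $[1,N_k^2]$, so its absolute value is $<N_k^2$; hence it is $0$. So all points of $B_{N_k}$ in one lattice are on one line through the origin, have distinct first coordinates, and number at most $N_k$. The pair count is at most $|S_k|\cdot D\cdot N_k\le DN_k^3$.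

So some choice of $(z_p)_{p\in A_k}$ gives $|N_k^{-2}\sum_{v\in S_k}f(P(v))|\le(D/N_k)^{1/2}$. Fix it and continue with $k+1$. Bounding the terms with $v\notin S_k$ by $1$,
$$|\mathbb E_{N_k}(f)|\le\frac2d+\frac1k+\Big(\frac D{N_k}\Big)^{1/2}.$$

**Step 7.** We prove (c): signs suffice if $d\in\{3,4\}$ and $e_i$ is odd. Proceed as in Step 6 with the $z_p$ independent uniform signs. Now the expectation of $f(P(v))f(P(v'))$ vanishes unless $a_p(v)\equiv a_p(v')\pmod2$ for all $p\in A_k$. The count in Step 6 used only that $p\mid P(v')$, so it suffices to show that $a_p(v)$ is odd when $v=(m,n)\in S_k$, $p\in A_k$ and $p\mid Q(v)$. First, $K_k\ge C\ge1$ and $K_k>1$, so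
$$p^2>K_k^2N_k^4>CN_k^d\ge|Q(v)|,$$
because $d\le4$; hence $\operatorname{ord}_p(Q(v))=1$. Next, $p\nmid P_j(v)$ for $P_j\ne Q$: otherwise $p\mid r_jm^s$ by (9), which is impossible because $p>N_k\ge m$ and $p>N_k>|r_j|>0$. Finally $p\nmid c$. So $a_p(v)=e_i$ is odd. Then $a_p(v')$ is odd, so $p\mid P(v')$, and the count of Step 6 applies verbatim. We get the same bound for $|\mathbb E_{N_k}(f)|$.

Since $N_k\to\infty$, in all three cases $\liminf_N|\mathbb E_N(f)|\le2/d\le2/3$. If $\varepsilon<1/3$, then $1-\varepsilon>2/3$, so $|\mathbb E_N(f)|$ does not converge, and neither does $\mathbb E_N(f)$. $\blacksquare$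

## 8. Degree at most two: proofs of Theorem 2 and Corollary 3

In degree at most $2$ the values on $B_N$ stay within a constant times $N^2$, and Lemma 8 reaches that far. So the union bound of Section 4 can be completed.

*Proof of Theorem 2.* Put $g(p)=\chi(p)p^{it}$. For integers $z\ge\max(|c|,q,\max_i|\operatorname{disc}P_i|)$ let $f_z$ be completely multiplicative with $f_z(p)=f(p)$ for $p\le z$ and $f_z(p)=g(p)$ for $p>z$.

**Step 1.** We reduce the comparison of $f$ with $f_z$ to a sum over primes. The goal of Steps 1–3 is
$$\varepsilon_z:=\limsup_{N\to\infty}N^{-2}\sum_{v\in B_N}|f(P(v))-f_z(P(v))|\ \longrightarrow\ 0\qquad(z\to\infty).\tag{11}$$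
Since $P(v)>0$, we have $f(P(v))=f(|c|)\prod_if(|P_i(v)|)^{e_i}$, and likewise for $f_z$, with $f_z(|c|)=f(|c|)$ because $z\ge|c|$. In the unit disc $|\prod a_l-\prod b_l|\le\sum|a_l-b_l|$. So it suffices to bound $\sum_{v\in B_N}|f(|Q(v)|)-f_z(|Q(v)|)|$ for each $Q=P_i$, of degree $d\le2$. Let $C=C_Q$.

The summand is always at most $2$. If no $p^2$ with $p>z$ divides $Q(v)$, it is at most $\sum_{p>z,\,p\mid Q(v)}|f(p)-g(p)|$, by the same inequality. If $p^2\mid Q(v)$ for some $p>z$ and $v\in B_N$, then $p^2\le CN^d\le CN^2$, so $p\le CN$; by Lemma 7 with $T=z$ and $C'=C$ such $v$ have upper density at most $(d+1)/z$, and they contribute at most $2(d+1)/z$ to the limsup. It remains to bound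
$$\sum_{p>z}|f(p)-g(p)|\,\#\{v\in B_N:p\mid Q(v)\}.\tag{12}$$

**Step 2.** We bound (12) for $d=1$. Only $p\le CN$ occur. Then $\rho(p)=1$, and by (3) the count is at most $N(N/p+1)\le(1+C)N^2/p$, as $N\le CN^2/p$. So (12) is at most $(1+C)N^2\sum_{p>z}|f(p)-g(p)|/p$.

**Step 3.** We bound (12) for $d=2$. Only $p\le CN^2$ occur. For $z<p\le N$ the count is at most $2(N^2/p+N)+N^2/p^2\le5N^2/p$. For $N<p\le CN^2$ we have $p\nmid v$, so only lattices of $\mathcal L_1(p)$ matter, at most two for each $p$. Use Lemma 8 with $j=1$, $K=C$, for $N$ large. Its main term contributes at most $2N^2|f(p)-g(p)|/p$ for each $p$, and in the error terms we bound $|f(p)-g(p)|$ by $2$. In total (12) is at most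
$$5N^2\sum_{p>z}\frac{|f(p)-g(p)|}p+\frac{8C_0}\eta\pi(CN^2)+4C_0C''\eta N^2 .$$
Divide by $N^2$, let $N\to\infty$ and then $\eta\to0$: since $\pi(CN^2)=o(N^2)$, the limsup is at most $5\sum_{p>z}|f(p)-g(p)|/p$.

By hypothesis $\sum_{p>z}|f(p)-g(p)|/p\to0$ as $z\to\infty$, and $2(d+1)/z\to0$. This proves (11).

**Step 4.** We pass to the limit. By Lemma 5 applied to $F=f_z$, the sequence $N^{-iDt}\mathbb E_N(f_z)$ converges to some $\ell_z$. By (11),
$$\limsup_{N,N'\to\infty}\big|N^{-iDt}\mathbb E_N(f)-N'^{-iDt}\mathbb E_{N'}(f)\big|\le2\varepsilon_z\to0 .$$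
So $N^{-iDt}\mathbb E_N(f)$ is a Cauchy sequence. Its limit is within $\varepsilon_z$ of $\ell_z$, hence equals $\lim_{z\to\infty}\ell_z$. As $|N^{-iDt}|=1$, the moduli $|\mathbb E_N(f)|$ converge, and if $t=0$ so do the averages $\mathbb E_N(f)$. If $\chi=1$ and $t=0$, Lemma 5 gives $\ell_z=\prod_{p\le z}\int_{\mathbb Z_p^2}f(p)^{\operatorname{ord}_p(P(x))}dx$. $\blacksquare$

*Proof of Corollary 3.* If (1) holds, Theorem 2 with $\chi=1$ and $t=0$ gives (2) and (3). If (1) fails, Theorem 1(a) with some $\varepsilon<1/3$ gives a $\{0,1\}$-valued $f$ with $\sum_p|1-f(p)|/p<\infty$ for which neither $\mathbb E_N(f)$ nor $|\mathbb E_N(f)|$ converges, so both (2) and (3) fail. $\blacksquare$
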